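\title{The variety of all groups is not a BMN-variety}

\begin{abstract}
Let $F$ be a free group of infinite rank $\kappa$, and let a basis of $F$ be divided into three parts of cardinality $\kappa$, generating free factors $U_1$, $U_2$, $W$. We show that the automorphisms that fix $U_1$ pointwise and preserve $U_2*W$, together with those that fix $U_2$ pointwise and preserve $U_1*W$, generate a subgroup of index $2^\kappa$ in $\operatorname{Aut}F$. Hence the variety of all groups is not a BMN-variety. An element of this subgroup joins a Bass--Serre tree of $F$ to its image by a finite chain of trees in which neighbors have a common refinement. A quasimorphism on a free factor of finite rank, bounded on all proper free factors of that factor, yields a quantity that changes boundedly at each step of such a chain, and suitable triangular automorphisms change it by too much.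
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a group of automorphisms of an algebra $F$ and let $U\subseteq F$. We write $\Gamma_{(U)}$ for the subgroup of elements fixing $U$ pointwise and $\Gamma_{\{U\}}$ for the subgroup of elements mapping $U$ onto itself. Combined subscripts denote intersections: $\Gamma_{(U),\{V\}}=\Gamma_{(U)}\cap\Gamma_{\{V\}}$.

Let $\mathfrak V$ be a variety of algebras, let $F\in\mathfrak V$ be a free algebra with basis $\mathcal X$, and let $\mathcal X=\mathcal X_1\sqcup\mathcal X_2\sqcup\mathcal X_3$. Let $U_1,U_2,W$ be the subalgebras generated by $\mathcal X_1,\mathcal X_2,\mathcal X_3$, so that $F=U_1*U_2*W$ is a free product in $\mathfrak V$, and write $U_2*W$ and $U_1*W$ for the subalgebras generated by $\mathcal X_2\cup\mathcal X_3$ and $\mathcal X_1\cup\mathcal X_3$. Put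
\begin{equation}\label{eq:ABH}
\Gamma=\operatorname{Aut}F,\qquad A=\Gamma_{(U_1),\{U_2*W\}},\qquad B=\Gamma_{(U_2),\{U_1*W\}},\qquad H=\langle A,B\rangle .
\end{equation}
The variety $\mathfrak V$ is a \emph{BMN-variety} (Bergman--Macpherson--Neumann variety) if $H=\Gamma$ whenever the rank $\kappa=|\mathcal X|$ is infinite and all three parts $\mathcal X_i$ have cardinality $\kappa$.

By freeness, the elements of $A$ are exactly the automorphisms of $U_2*W$ extended by the identity on $\mathcal X_1$. So $A$ may do anything with $\mathcal X_2\cup\mathcal X_3$ but can neither move nor use $\mathcal X_1$, the group $B$ treats $\mathcal X_2$ in the same way, and $\mathcal X_3$ is a workspace that the two share. The definition asks whether every automorphism of $F$ can be carried out in finitely many such partial steps. In the empty language, for instance, $F=\mathcal X$ is a set, $\Gamma=\operatorname{Sym}(\mathcal X)$, $A=\operatorname{Sym}(\mathcal X_2\cup\mathcal X_3)$ and $B=\operatorname{Sym}(\mathcal X_1\cup\mathcal X_3)$. As recorded in \cite{Tolstykh}, the variety of all algebras in the empty language, every variety of vector spaces, the variety of all abelian groups and, for every $c$, the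 variety $\mathfrak N_c$ of all nilpotent groups of class at most $c$ are BMN-varieties. The following question is posed in \cite{Tolstykh}.

\medskip
\noindent\emph{Is the variety of all groups a BMN-variety?}
\medskip

From now on $F$ is a free group. There are good reasons to guess that the answer is yes. It is yes for the abelian and nilpotent varieties just listed. The finite rank analog holds as soon as the workspace is nonempty (Section~\ref{sec:finite}). And an infinite workspace allows infinitely many operations at once. Let $\mathcal X_1=\{x_i\}$, $\mathcal X_2=\{y_i\}$, $\mathcal X_3=\{z_i\}$ be indexed by the same set, let $\alpha\in A$ exchange $y_i$ and $z_i$ for all $i$, and let $\beta\in B$ send $x_i$ to $x_iz_i$ for all $i$ and fix the other basis elements. Then $\alpha\beta\alpha^{-1}\in H$ sends $x_i$ to $x_iy_i$ for all $i$ and fixes $\mathcal X_2\cup\mathcal X_3$.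

But an element of $H$ is a \emph{finite} product of elements of $A\cup B$. An automorphism of $F$ can act on infinitely many free factors of finite rank, and one finite word in $A\cup B$ has to do the work on all of them. If the number of steps needed on these factors is unbounded, no such word exists. This is what happens, and the answer is no in every infinite rank.

\begin{theorem}\label{thm:main}
Let $F$ be a free group with an infinite basis $\mathcal X=\mathcal X_1\sqcup\mathcal X_2\sqcup\mathcal X_3$ of cardinality $\kappa$, and let $\Gamma$ and $H$ be as in \eqref{eq:ABH}. If $\mathcal X_1\neq\varnothing$ and $\mathcal X_2\ne\varnothing$, then $H\neq\Gamma$; moreover $|\Gamma:H|=2^\kappa=|\Gamma|$. In particular, this holds when all three parts have cardinality $\kappa$, and the variety of all groups is not a BMN-variety.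
\end{theorem}

The proof applies to a larger subgroup, and the remaining cases can be decided too. We regard $\operatorname{Sym}(\mathcal X)$ as the group of automorphisms of $F$ that permute $\mathcal X$.

\begin{theorem}\label{thm:strong}
Let $F$ be a free group with basis $\mathcal X$ and let $\Gamma=\operatorname{Aut}F$.
\begin{itemize}
\item[(a)] Let $\mathcal X$ be infinite of cardinality $\kappa$. The subgroup $\widehat H$ of $\Gamma$ generated by $\operatorname{Sym}(\mathcal X)$ and all the groups $\Gamma_{\{\langle Y\rangle\},\{\langle\mathcal X\setminus Y\rangle\}}$, where $\varnothing\neq Y\subsetneq\mathcal X$, has index $2^\kappa$ in $\Gamma$.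
\item[(b)] Let $\mathcal X$ be finite or infinite, let $\mathcal X=\mathcal X_1\sqcup\mathcal X_2\sqcup\mathcal X_3$ with possibly empty parts, and let $H$ be as in \eqref{eq:ABH}. Then $H=\Gamma$ if and only if $\mathcal X_1=\varnothing$, or $\mathcal X_2=\varnothing$, or $\mathcal X$ is finite and $\mathcal X_3\neq\varnothing$.
\end{itemize}
\end{theorem}

Section~\ref{sec:trees} translates membership in $\widehat H$ into the existence of a finite chain of $F$-trees. Section~\ref{sec:model} shows, in rank three, what can be measured along such a chain and which difficulties arise. Sections~\ref{sec:qm}--\ref{sec:chains} construct the invariant, and Section~\ref{sec:twist} constructs the automorphisms that violate it. Automorphisms are composed as functions, from right to left.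

\section{Finite bases}\label{sec:finite}

\begin{proposition}\label{prop:finite}
Let $\mathcal X$ be finite and $\mathcal X_1,\mathcal X_2\neq\varnothing$. Then $H=\Gamma$ if and only if $\mathcal X_3\ne\varnothing$.
\end{proposition}

\begin{proof}
Let $\mathcal X_3=\varnothing$. Then $A$ fixes $U_1$ pointwise and $B$ preserves $U_1*W=U_1$, so $H$ preserves $U_1$. For $x_1\in\mathcal X_1$ and $x_2\in\mathcal X_2$, the automorphism that sends $x_1$ to $x_1x_2$ and fixes the other basis elements does not preserve $U_1$. Hence $H\neq\Gamma$.

Let $z\in\mathcal X_3$. Every transposition $(x\;z)$ with $x\in\mathcal X\setminus\{z\}$ lies in $\operatorname{Sym}(\mathcal X_2\cup\mathcal X_3)\le A$ or in $\operatorname{Sym}(\mathcal X_1\cup\mathcal X_3)\le B$, and these transpositions generate $\operatorname{Sym}(\mathcal X)$ because $\mathcal X$ is finite. Take $y\in\mathcal X_2$. The group $A$ contains the automorphisms $y\mapsto y^{-1}$ and $y\mapsto yz$ (the other basis elements being fixed), and their conjugates under $\operatorname{Sym}(\mathcal X)$ are all the automorphisms $x\mapsto x^{-1}$ and $x\mapsto xx'$ with $x\neq x'$ in $\mathcal X$. By Nielsen's theorem, these and the permutations of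 $\mathcal X$ generate the automorphism group of a free group of finite rank. Hence $H=\Gamma$.
\end{proof}

The proof gives no bound on the length of an automorphism as a word in $A\cup B$, and in finite rank none is needed.

\section{Trees and chains of refinements}\label{sec:trees}

\subsection{Actions on trees}

Trees are simplicial. For vertices $p,q$, the geodesic between them is $[p,q]$. An \emph{end} is a class of geodesic rays, two rays being equivalent if they have a common tail; from each vertex there is exactly one ray to each end. Subtrees are nonempty, and each vertex has a unique nearest vertex in a given subtree. Groups act by automorphisms \emph{without inversions}: an element that maps an edge to itself fixes both of its endpoints. An element or a subgroup is \emph{elliptic} if it fixes a vertex. We use the following standard facts about a group $G$ acting on a tree $Z$; see \cite{Serre,CM}.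
\begin{itemize}
\item[(T1)] An element $g$ that is not elliptic is \emph{hyperbolic}: there is a unique $g$-invariant line $A_g$, the \emph{axis} of $g$, and $g$ translates it by a positive distance. The end of $A_g$ toward which $g$ translates is its \emph{positive end}. We have $A_{sgs^{-1}}=sA_g$.
\item[(T2)] Let $G$ be finitely generated and not elliptic. Then $G$ contains a hyperbolic element. The union of the axes of the hyperbolic elements is a $G$-invariant subtree, the \emph{minimal subtree}; it is contained in every $G$-invariant subtree, it has no vertex of valence $1$, and its quotient by $G$ is a finite graph.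
\item[(T3)] Let $G=V_1*\dots*V_r$, where trivial factors are allowed. The graph with vertices the cosets $gV_i$ and with edges $(g,i)$, for $g\in G$ and $1\le i<r$, where $(g,i)$ joins $gV_i$ to $gV_{i+1}$, is a tree. We denote it by $T(V_1,\dots,V_r)$ and call it the \emph{Bass--Serre tree} of the decomposition. The group $G$ acts on it by left multiplication, freely on the edges, and the stabilizer of $gV_i$ is $gV_ig^{-1}$.
\item[(T4)] Suppose that edge stabilizers are trivial. Let $D\subseteq Z$ be a subtree that maps isomorphically onto a maximal subtree of $Z/G$; it contains exactly one vertex of each orbit. For each edge $e$ of $Z/G$ outside the maximal subtree choose a lift with one endpoint in $D$, and $t_e\in G$ such that the other endpoint lies in $t_eD$. Then the elements $t_e$ freely generate a free subgroup $\langle t_e\rangle_e$, and $G$ is the free product of this subgroup and the stabilizers $G_v$ of the vertices $v$ of $D$.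
\end{itemize}
If edge stabilizers are trivial, one more fact will be used constantly.
\begin{itemize}
\item[(T5)] An elliptic element $g\neq1$ fixes a unique vertex $z$, and $z$ lies in every $g$-invariant subtree.
\end{itemize}
Indeed, if $g$ fixed two vertices, it would fix an edge of the geodesic between them; and the vertex of a $g$-invariant subtree nearest to $z$ is fixed by $g$, so it equals $z$.

\subsection{Collapses}

Let $\mathcal T$ be the class of $F$-trees with trivial edge stabilizers in which $F$ is not elliptic. Let $R$ be an $F$-tree and $E_0$ an $F$-invariant set of edges of $R$, possibly empty. Contract each component of the forest formed by $E_0$ to a vertex. The resulting graph $R/E_0$ is connected, and it is a tree: a cycle in it would lift, by inserting geodesics inside the contracted components, to a closed path in $R$ that crosses some edge exactly once. A \emph{collapse} $c\colon R\to S$ is the quotient map $R\to R/E_0$ followed by an equivariant isomorphism $R/E_0\to S$. It has the following properties.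
\begin{itemize}
\item[(C1)] The map $c$ is equivariant and surjective on vertices, and the fiber over a vertex is a subtree.
\item[(C2)] The edges of $R$ outside $E_0$ (the \emph{surviving} edges) correspond bijectively to the edges of $S$.
\item[(C3)] Images and preimages of subtrees are subtrees.
\item[(C4)] The image of a geodesic segment, ray or line is a geodesic, possibly finite or a single vertex, formed by the surviving edges in their order.
\end{itemize}
For (C4), the surviving edges map to a path without repeated edges, and such a path in a tree is geodesic.

For $S,S'\in\mathcal T$ write $S\sim S'$ if some $R\in\mathcal T$, a \emph{common refinement}, collapses onto both. This relation is reflexive and symmetric, isomorphic trees are related, and either tree may be replaced by an isomorphic one. Let $\approx$ be the equivalence relation it generates: $S\approx S'$ if there is a \emph{chain} $S=S_0\sim S_1\sim\dots\sim S_M=S'$ in $\mathcal T$. Trees with a global fixed vertex are excluded from $\mathcal T$ for a reason: every tree collapses onto a point, so admitting the point would make all trees equivalent.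

\subsection{The action of $\Gamma$}

For $\varphi\in\Gamma$ and an $F$-tree $S$, let $\varphi S$ be the tree $S$ with the new action $g\circ t=\varphi^{-1}(g)t$. Then $(\varphi\psi)S=\varphi(\psi S)$. A collapse $R\to S$ is also a collapse $\varphi R\to\varphi S$, so $\Gamma$ preserves $\mathcal T$, $\sim$ and $\approx$. If $F=V*V'$, then
\begin{equation}\label{eq:transport}
\varphi\,T(V,V')\cong T(\varphi V,\varphi V').
\end{equation}
Indeed, the map $\theta$ that sends $gV$ to $\varphi(g)\varphi(V)$, $gV'$ to $\varphi(g)\varphi(V')$ and the edge $(g,1)$ to $(\varphi(g),1)$ is an isomorphism of trees with $\theta(gt)=\varphi(g)\theta(t)$, and so $\theta(g\circ t)=g\,\theta(t)$.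

For $\varnothing\neq Y\subsetneq\mathcal X$ put $T_Y=T(\langle Y\rangle,\langle\mathcal X\setminus Y\rangle)$. Both factors are proper subgroups, so $T_Y\in\mathcal T$, and $T_Y\cong T_{\mathcal X\setminus Y}$.

\begin{lemma}\label{lem:disjoint}
If $Y,Y'\subseteq\mathcal X$ are nonempty and disjoint, then $T_Y\sim T_{Y'}$. All the trees $T_Y$, $\varnothing\ne Y\subsetneq\mathcal X$, are $\approx$-equivalent.
\end{lemma}

\begin{proof}
Let $V=\langle Y\rangle$, $V'=\langle Y'\rangle$, $N=\langle\mathcal X\setminus(Y\cup Y')\rangle$ and $R=T(V,N,V')$. Collapse the edges $(g,2)$. Two of them, $(g,2)$ and $(g',2)$, share a vertex exactly when $g'\in gN\cup gV'$, so the components of the forest correspond to the cosets of $\langle N,V'\rangle=\langle\mathcal X\setminus Y\rangle$, and the surviving edge $(g,1)$ joins $gV$ to $g\langle\mathcal X\setminus Y\rangle$. The result is $T_Y$. Exchanging the roles of $Y$ and $Y'$, collapsing the edges $(g,1)$ gives $T_{Y'}$. A vertex of $R$ fixed by $F$ would map to one in $T_Y$, so $R\in\mathcal T$.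

For $y\in Y$ the sets $\mathcal X\setminus Y$ and $\{y\}$ are disjoint, so $T_Y\cong T_{\mathcal X\setminus Y}\sim T_{\{y\}}$; and $T_{\{y\}}\sim T_{\{y'\}}$ for all $y,y'\in\mathcal X$.
\end{proof}

Let $|\mathcal X|\ge2$, fix $\varnothing\neq Y_0\subsetneq\mathcal X$, and put
\[
T=T_{Y_0},\qquad\Sigma=\{\varphi\in\Gamma:\ \varphi T\approx T\}.
\]
This is the stabilizer of a class under the action of $\Gamma$ on $\approx$-classes, so it is a subgroup, and $\varphi\Sigma=\psi\Sigma$ if and only if $\varphi T\approx\psi T$.

\begin{lemma}\label{lem:sigma}
We have $\widehat H\le\Sigma$, where $\widehat H$ is generated as in Theorem~\ref{thm:strong}(a). If $\mathcal X_1,\mathcal X_2\neq\varnothing$, then $H\le\widehat H$.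
\end{lemma}

\begin{proof}
If $\varphi$ preserves $\langle Y\rangle$ and $\langle\mathcal X\setminus Y\rangle$, then $\varphi T\approx\varphi T_Y\cong T_Y\approx T$ by Lemma~\ref{lem:disjoint} and \eqref{eq:transport}. If $\pi\in\operatorname{Sym}(\mathcal X)$, then $\pi T\cong T_{\pi Y_0}\approx T$ for the same reasons. If $\mathcal X_1,\mathcal X_2\neq\varnothing$, then both are proper nonempty subsets of $\mathcal X$, and $A$ and $B$ lie in the generating groups of $\widehat H$ with $Y=\mathcal X_1$ and $Y=\mathcal X_2$.
\end{proof}

It remains to find $2^\kappa$ automorphisms $\varphi$ for which the trees $\varphi T$ are pairwise inequivalent.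

\section{A model in rank three}\label{sec:model}

Let $F=\langle a,b,x\rangle$ with $\mathcal X_1=\{a\}$, $\mathcal X_2=\{b\}$, $\mathcal X_3=\{x\}$, and let $L=\langle a,b\rangle$. For $g\in L$ let $\tau_g$ fix $a$ and $b$ and send $x$ to $g^{-1}xg$. Then $\tau_g\tau_h=\tau_{gh}$, $\tau_{b^m}\in A$ and $\tau_{a^k}\in B$, so writing $g$ as a product of powers of $a$ and $b$ writes $\tau_g$ as a word in $A\cup B$. How do the trees see the length of this word?

Write $T_a=T_{\{a\}}$, $T_b=T_{\{b\}}$, $T_x=T_{\{x\}}$, and let $R=T(\langle a\rangle,\langle x\rangle,\langle b\rangle)$ be the common refinement of $T_a$ and $T_b$. Let $Z=T(\langle a\rangle,\langle b\rangle)$ be the Bass--Serre tree of $L$, with edges $e_l$ joining $l\langle a\rangle$ to $l\langle b\rangle$ for $l\in L$. Since $L\cap\langle b,x\rangle=\langle b\rangle$, the $L$-translates of the edge $(1,1)$ of $T_a$ form a copy of $Z$; it is the minimal $L$-subtree, because $L$ permutes its edges transitively and fixes no vertex. The same holds in $T_b$, and in $R$ we find $Z$ with each edge subdivided, the midpoint of $e_l$ being the vertex $l\langle x\rangle$. As $\tau_g$ fixes $L$ pointwise, twisting by $\tau_g$ changes neither this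 subtree nor the action of $L$ on it. What changes is the action of $x$, which now acts as $\tau_g^{-1}(x)=gxg^{-1}$. The vertex fixed by $x$, which we call the \emph{position} of $x$, is
\[
g\langle b\rangle\ \text{ in }\tau_gT_a,\qquad\text{the midpoint of }e_g\ \text{ in }\tau_gR,\qquad g\langle a\rangle\ \text{ in }\tau_gT_b .
\]
The factorization $\tau_{b^ma^k}=\tau_{b^m}\tau_{a^k}$ gives the chain
\[
T_a\cong\tau_{b^m}T_a\sim\tau_{b^m}T_b\cong\tau_{b^ma^k}T_b\sim\tau_{b^ma^k}T_a ,
\]
along which the position of $x$ is $\langle b\rangle=b^m\langle b\rangle$, then $b^m\langle a\rangle=b^ma^k\langle a\rangle$, then $b^ma^k\langle b\rangle$. A step $\tau_hT_a\sim\tau_hT_b$ moves the position across the one edge $e_h$. An isomorphism between two of these trees does not move it: it restricts to an $L$-equivariant automorphism of $Z$, which is the identity because every vertex of $Z$ is the unique fixed vertex of an element of $L$. So a chain from $T_a$ to $\tau_gT_a$ made of such steps has length at least the distance in $Z$ from $\langle b\rangle$ to $g\langle b\rangle$. This distance is $2r$ for $g=(ab)^r$, but only $2$ for $g=a^k$, however large $k$ is: elements of vertex stabilizers are cheap.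

This is the whole idea: follow the position of $x$ in the minimal $L$-subtree along the chain and show that it moves slowly. Three difficulties stand between the model and a proof.
\begin{itemize}
\item[(D1)] In a general chain the minimal $L$-subtree changes from step to step, for example from $T(\langle a\rangle,\langle b\rangle)$ to $T(\langle a\rangle,\langle ab\rangle)$, and there is no fixed tree in which to measure distance. We need a measure of displacement that lives on $L$ itself and ignores the vertex stabilizers of all these trees at once. By (T4) these stabilizers are proper free factors of $L$. Sections~\ref{sec:qm} and~\ref{sec:height} construct such a measure and turn it into a real-valued height function on each minimal $L$-tree.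
\item[(D2)] In a general tree $x$ may fix a vertex outside the minimal $L$-subtree, or be hyperbolic. Section~\ref{sec:chains} defines the position of $x$ by projection. Moreover, changing trees have no common base point, and height functions are canonical only up to an additive constant; we therefore follow the difference of the heights of two elements $x,x'$.
\item[(D3)] There is a shortcut. We have $\tau_g=\iota\sigma$, where $\iota(y)=g^{-1}yg$ is inner and $\sigma$ fixes $x$ and acts on $L$ by $y\mapsto gyg^{-1}$. Now $\sigma T_x\cong T_x$ by \eqref{eq:transport}, and $t\mapsto g^{-1}t$ is an isomorphism $\iota S\cong S$ for every $F$-tree $S$. So $T_a\sim T_x\cong\tau_gT_x\sim\tau_gT_a$ for every $g$. In $T_x$ the group $L$ is elliptic and the position of $x$ is forgotten. In infinite rank one can choose $L$ after the chain is given, so large that it is elliptic in none of the finitely many trees; the price is that the automorphism must contain a twist $x\mapsto g^{-1}xg$ for every finite subset of the basis. This is done in Section~\ref{sec:twist}.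
\end{itemize}

\section{A quasimorphism bounded on proper free factors}\label{sec:qm}

Let $L$ be a free group with basis $x_1,\dots,x_n$, where $2\le n<\infty$. A subgroup $V$ is a \emph{free factor} if $L=V*V'$ for some $V'$, and it is \emph{proper} if $V\neq L$, that is, $V'\ne1$. Conjugates of proper free factors are proper free factors.

We look for an unbounded function $f\colon L\to\mathbb R$ that is additive, so that displacements add up along a chain, and bounded on proper free factors. A homomorphism will not do: if it is bounded on each $\langle x_i\rangle$, it is zero. We therefore settle for a \emph{quasimorphism}, a function for which $f(ab)-f(a)-f(b)$ is bounded. Counting occurrences of a fixed word $w$ gives one, but $w$ must be chosen with care: for $w=x_1x_2$ the count is unbounded on the proper free factor $\langle x_1x_2\rangle$. We take a word too complicated to occur in a proper free factor.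

Let $w=\prod_{i,j}x_ix_j$, the product over all $n^2$ ordered pairs in some fixed order. This is a positive word of length $\ell=2n^2$ that contains every $x_ix_j$ as a subword; for $L=\langle a,b\rangle$ one can take $w=aa\cdot ab\cdot ba\cdot bb=a^3b^2ab^2$. Identify elements of $L$ with reduced words and put
\[
f(g)=\#_w(g)-\#_{w^{-1}}(g),\qquad\Delta=3(\ell-1),\qquad\varepsilon=2(\ell-1),
\]
where $\#_u(g)$ is the number of occurrences, possibly overlapping, of $u$ as a subword of $g$. Inverting a word exchanges the occurrences of $w$ and $w^{-1}$, so $f(g^{-1})=-f(g)$. The word $w^k$, $k\geq1$, is positive, so it contains no $w^{-1}$ and $f(w^k)\ge k$.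

\begin{lemma}\label{lem:defect}
If the product $ab$ is reduced as written, then $|f(ab)-f(a)-f(b)|\le\ell-1$. For all $a,b\in L$ we have $|f(ab)-f(a)-f(b)|\le\Delta$.
\end{lemma}

\begin{proof}
In the first case the only occurrences in $ab$ not counted in $a$ or $b$ are those that straddle the junction. There are at most $\ell-1$ positions for a straddling subword of length $\ell$, and each contributes $0$ or $\pm1$. In general write $a=a'c$, $b=c^{-1}b'$, $ab=a'b'$, all reduced as written. Apply the first case to these three products; the terms $f(c)$ and $f(c^{-1})$ cancel.
\end{proof}

The next lemma is a form of Whitehead's cut-vertex lemma. The idea of the proof is that a free splitting of $L$ divides the ends of the Cayley tree into two colors which no axis of a conjugate of $g_0$ can join, while a word containing all $x_ix_j$ has so many turns that its axes join everything.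

\begin{lemma}\label{lem:whitehead}
Let $g_0\neq1$ be a cyclically reduced word that lies in a proper free factor of $L$. Then some $x_ix_j$ is not a subword of $g_0$.
\end{lemma}

\begin{proof}
Suppose that every $x_ix_j$ is a subword of $g_0$. Let $\mathcal C$ be the Cayley tree of $L$: its vertices are the elements of $L$ and its edges join $y$ to $yx_i$. The group $L$ acts on the left, every $g\neq1$ is hyperbolic, and every vertex has valence $2n$. Let $\mathcal A$ be the set of axes in $\mathcal C$ of the conjugates of $g_0$; it is $L$-invariant by (T1).

\emph{Step 1: turns.} Since $g_0$ is cyclically reduced, its axis passes through $1$ and through all initial segments of the word $g_0$. If $g_0=ux_ix_ju'$ as a reduced word, the axis passes through $u,\ ux_i,\ ux_ix_j$, and its translate by $y(ux_i)^{-1}$ passes through $yx_i^{-1},\ y,\ yx_j$. For a vertex $y$ let $G_y$ be the graph on the $2n$ neighbors of $y$ in which two neighbors are joined if a line of $\mathcal A$ passes through both (and hence through $y$). We have shown that $G_y$ contains the complete bipartite graph with parts $\{yx_i^{-1}\}$ and $\{yx_j\}$. As $n\geq2$, deleting a vertex leaves both parts nonempty. Thus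
\begin{equation}\label{eq:star}
G_y\text{ is connected and stays connected after deleting any one vertex.}
\end{equation}

\emph{Step 2: colors.} Let $L=V*V'$ with $g_0\in V$ and $V'\neq1$. Let $Z=T(V,V')$ and let $e$ be the edge with endpoints $b,b'$ stabilized by $V,V'$. Removing $e$ divides $Z$ into the side of $b$, which we color black, and the side of $b'$, which we color white. Give a vertex $y$ of $\mathcal C$ the color of $yb$. The endpoints of the edge from $y$ to $yx_i$ have different colors if and only if $e\subseteq[yb,yx_ib]$, that is, $y^{-1}e\subseteq[b,x_ib]$. Since $L$ acts freely on the edges of $Z$, only finitely many edges of $\mathcal C$ are two-colored. So every ray in $\mathcal C$ is eventually of one color, and every end of $\mathcal C$ receives a color.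

Let $1\neq g\in L$ fix a vertex $z$ of $Z$. We claim that both ends of the axis of $g$ in $\mathcal C$ have the color of $z$. Let $y$ be a vertex of this axis; the vertices $g^ky$ run along it to its two ends as $k\to\pm\infty$. The colors of $g^ky$ and $z$ differ only if $e\subseteq[z,g^kyb]$, that is, $g^{-k}e\subseteq[z,yb]$. The edges $g^{-k}e$ are distinct, so this happens for finitely many $k$, which proves the claim. Applied to nontrivial elements of $V$ and $V'$, the claim shows that both colors occur among the ends. Applied to $sg_0s^{-1}$, which fixes $sb$, it shows that the two ends of each line of $\mathcal A$ have the same color.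

\emph{Step 3: a smallest separating subtree.} Let $K\subseteq\mathcal C$ be a finite subtree. Each vertex $d\notin K$ adjacent to $K$ determines a \emph{branch}, the component of $d$ in the complement of $K$. Every end of $\mathcal C$ belongs to exactly one branch, and every branch has an end, as $\mathcal C$ has no vertex of valence $1$. Call $K$ \emph{separating} if in each branch all ends have the same color, the color of the branch. A finite subtree containing all two-colored edges is separating. Let $K$ be a separating subtree with the fewest vertices.

If $K=\{y\}$, all $2n$ neighbors of $y$ determine branches, and both colors occur. Otherwise let $y$ be a vertex of valence $1$ in $K$. Then $2n-1$ neighbors of $y$ determine branches, and again both colors occur among them: if not, delete $y$ and its edge from $K$; these branches merge with $y$ into one branch whose ends have one color, the other branches are unchanged, and the smaller tree is separating. In both cases \eqref{eq:star} gives two neighbors of $y$ outside $K$ that are joined in $G_y$ and whose branches have different colors. The line of $\mathcal A$ through them has one end in each of these branches, contrary to Step~2.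
\end{proof}

\begin{lemma}\label{lem:bounded}
If $g$ lies in a proper free factor of $L$, then $|f(g)|\le\varepsilon$.
\end{lemma}

\begin{proof}
Let $g\neq1$ and write $g=tg_0t^{-1}$, reduced as written, with $g_0$ cyclically reduced. Both $g_0$ and $g_0^{-1}$ lie in a proper free factor, so by Lemma~\ref{lem:whitehead} neither contains $w$, and $f(g_0)=0$. Two applications of the first part of Lemma~\ref{lem:defect} give $|f(g)-f(t)-f(g_0)-f(t^{-1})|\le2(\ell-1)$, and $f(t)+f(t^{-1})=0$.
\end{proof}

\begin{remark}
If $g$ is a product of $r$ elements of proper free factors, then $|f(g)|\le r\varepsilon+(r-1)\Delta$; so $w^k$ needs more than $k/(\Delta+\varepsilon)$ such factors. Here free groups part from free abelian groups: in $\mathbb Z^n=\mathbb Z\oplus\mathbb Z^{n-1}$ every element is a sum of two elements of proper direct summands, so a quasimorphism that is uniformly bounded on these summands is bounded.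
\end{remark}

\section{Height functions on minimal trees}\label{sec:height}

Keep $L,n,f,\Delta,\varepsilon$ and put
\[
C=3(\Delta+\varepsilon).
\]
The constant $C$ depends only on $n$. A \emph{minimal $L$-tree} is an $L$-tree $Z$ with trivial edge stabilizers, without a fixed vertex and without a proper invariant subtree. By (T2), $Z/L$ is finite and every vertex has valence at least $2$.

We want a function $h$ on the vertices of $Z$ with $h(gp)\approx h(p)+f(g)$ that varies little between nearby vertices, with all errors bounded in terms of $n$ alone. The number of edges of $Z/L$ is not bounded in terms of $n$, since edges may be subdivided; inside an $F$-tree such subdivision points are typically places where branches not used by $L$ leave the subtree, like the midpoints in Section~\ref{sec:model}. So nearness must be defined by ignoring these points.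

Call a vertex of $Z$ \emph{natural} if its stabilizer is nontrivial or its valence is at least $3$; the other vertices have valence $2$ and trivial stabilizer. A \emph{natural edge} is a geodesic segment of positive length whose endpoints are natural and whose interior vertices are not.

\begin{lemma}\label{lem:natural}
Let $Z$ be a minimal $L$-tree.
\begin{itemize}
\item[(a)] Every segment of positive length without natural interior vertices lies in a unique natural edge. In particular, this holds for every edge, and every non-natural vertex is interior to a unique natural edge.
\item[(b)] If $g\in L$ maps a natural edge to itself, then $g=1$.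
\item[(c)] There are at most $3n-3$ orbits of natural edges.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Extend the segment in both directions through non-natural vertices, where the continuation is unique, until a natural vertex is met. The result $\eta$ is a natural edge, a ray starting at a natural vertex, or a line without natural vertices. If $\eta$ is a line, then $Z=\eta$ and $L$ acts on it freely without inversions, hence by translations; then $L$ is cyclic, contrary to $n\geq2$. If $\eta$ is a ray, then, $Z/L$ being finite, there are non-natural vertices $p\neq q$ of $\eta$ and $g\in L$ with $gp=q$. Since $\eta$ is the maximal extension through $p$ and also through $q$, we get $g\eta=\eta$. But an automorphism of a ray is the identity, contrary to $gp\ne p$.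

(b) If $g$ fixes both endpoints, it fixes an edge and $g=1$. If it exchanges them, it inverts the middle edge, which is excluded, or it fixes the middle vertex, which has trivial stabilizer; so this case does not occur.

(c) By (a) and (b), natural vertices and natural edges form an $L$-tree $Z^{\mathrm{nat}}$, of which $Z$ is a subdivision, without inversions and with trivial edge stabilizers. Let the finite connected graph $Z^{\mathrm{nat}}/L$ have $N_0$ vertices and $N_1$ edges; for a vertex $v$ let $\operatorname{val}(v)$ be its valence in this graph (loops count twice) and $L_v$ the stabilizer of a lift. In (T4) there are $N_1-N_0+1$ elements $t_e$. The groups $L_v$ are free, as subgroups of $L$, and ranks add in free products of free groups. So $n=\sum_v\operatorname{rk}L_v+N_1-N_0+1$, and since $\sum_v\operatorname{val}(v)=2N_1$,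
\[
n-1=\sum_v\Bigl(\operatorname{rk}L_v-1+\tfrac12\operatorname{val}(v)\Bigr).
\]
If $L_v=1$, then $\operatorname{val}(v)$ equals the valence of a lift, which is at least $3$, so the summand is $\frac12\operatorname{val}(v)-1\geq\frac16\operatorname{val}(v)$. If $L_v\neq1$, the summand is at least $\frac12\operatorname{val}(v)$. Hence $n-1\geq\frac16\cdot2N_1$.
\end{proof}

\begin{definition}
A \emph{height function} on a minimal $L$-tree $Z$ is a real function $h$ on its vertex set such that
\begin{itemize}
\item[(H1)] $|h(gp)-h(p)-f(g)|\le C$ for all $g\in L$ and all vertices $p$;
\item[(H2)] $|h(p)-h(q)|\le C$ whenever $p$ and $q$ lie in a common natural edge.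
\end{itemize}
\end{definition}

To construct one, we write a vertex as a translate $gp'$ of a point $p'$ in a fundamental domain and take $f(g)$. The element $g$ is determined only up to the stabilizer of $p'$, and this is harmless by Lemma~\ref{lem:bounded}.

\begin{lemma}\label{lem:exist}
Every minimal $L$-tree $Z$ has a height function.
\end{lemma}

\begin{proof}
Choose $D\subseteq Z^{\mathrm{nat}}$ and elements $t_e$ as in (T4). Each stabilizer $L_v$, $v\in D$, is a free factor of $L$, and it is proper because $L$ fixes no vertex. Each $\langle t_e\rangle$ is a free factor of rank $1$, and it is proper because $n\ge2$. So $|f|\le\varepsilon$ on all $L_v$ and all $t_e$.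

For each natural vertex $p$ choose $g_p\in L$ with $p\in g_pD$ and put $h(p)=f(g_p)$. If $p=gp'$ with $p'\in D$, then $g_p^{-1}p=p'$, because $D$ meets each vertex orbit once. So $g_p=gl$ with $l\in L_{p'}$, and
\begin{equation}\label{eq:dagger}
|h(gp')-f(g)|\le\Delta+\varepsilon\qquad(g\in L,\ p'\in D).
\end{equation}

For (H1), let $p=g_pp'$ be natural. Then $gp=(gg_p)p'$, so $|h(gp)-f(gg_p)|\le\Delta+\varepsilon$ by \eqref{eq:dagger}, and $|f(gg_p)-f(g)-h(p)|\le\Delta$. The total error is at most $2\Delta+\varepsilon\le C$.

For (H2), let $p,q$ be the endpoints of a natural edge $\eta$. If $\eta$ is a translate of an edge of $D$, then $p=gp'$ and $q=gq'$ with $p',q'\in D$; both $h(p)$ and $h(q)$ are within $\Delta+\varepsilon$ of $f(g)$. Otherwise $\eta$ is a translate of one of the chosen lifts, and after possibly exchanging $p$ and $q$ we have $p=gp'$, $q=gt_eq'$ with $p',q'\in D$. Then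
\[
|h(p)-h(q)|\le|h(p)-f(g)|+|f(g)-f(gt_e)|+|f(gt_e)-h(q)|\le3(\Delta+\varepsilon)=C .
\]

To extend $h$, choose an $L$-invariant orientation of the natural edges, which exists by Lemma~\ref{lem:natural}(b). Let $\nu(p)=p$ if $p$ is natural, and otherwise let $\nu(p)$ be the initial vertex of the natural edge through $p$; put $h(p)=h(\nu(p))$. Since $\nu(gp)=g\nu(p)$, (H1) persists. If $p,q$ lie in a natural edge $\eta$, then $\nu(p),\nu(q)$ are endpoints of $\eta$, so (H2) persists.
\end{proof}

Height functions involve choices, but they are unique up to an additive constant and an error depending only on $n$. This is where the bound $3n-3$ is used.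

\begin{lemma}\label{lem:unique}
Let $h,h'$ be height functions on a minimal $L$-tree $Z$ and let $k=h-h'$. Then $|k(p)-k(q)|\le6nC$ for all vertices $p,q$.
\end{lemma}

\begin{proof}
In (H1) the terms $f(g)$ cancel, so $|k(gp)-k(p)|\le2C$; by (H2), $k$ changes by at most $2C$ within a natural edge. Let $p',q'$ be natural vertices that lie in common natural edges with $p$ and $q$ respectively. In the connected graph $Z^{\mathrm{nat}}/L$ the images of $p'$ and $q'$ are joined by a path of at most $3n-3$ edges, which lifts to a path of natural edges from $p'$ to some $gq'$. Passing from $p$ to $p'$, to $gq'$, to $q'$ and to $q$ changes $k$ by at most $2C+(3n-3)2C+2C+2C=6nC$.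
\end{proof}

\section{An invariant that changes slowly along chains}\label{sec:chains}

In this section $L=\langle s\rangle\le F$, where $s\subseteq\mathcal X$ is finite with $n\geq2$ elements, and $f$, $C$ are formed with the basis $s$ in some fixed order. If $S\in\mathcal T$ and $L$ is not elliptic in $S$, then $S^L$ denotes the minimal $L$-subtree of $S$; it is a minimal $L$-tree in the sense of Section~\ref{sec:height}.

Two neighbors in a chain are compared on their common refinement, so height functions have to pull back under collapses.

\begin{lemma}\label{lem:pullback}
Let $c\colon R\to S$ be a collapse with $R,S\in\mathcal T$ and $L$ not elliptic in $S$. Then $L$ is not elliptic in $R$, $c(R^L)=S^L$, and for every height function $h$ on $S^L$ the function $h\circ c$ is a height function on $R^L$.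
\end{lemma}

\begin{proof}
A vertex of $R$ fixed by $L$ would map to a vertex of $S$ fixed by $L$. By (C3), $c(R^L)$ and $c^{-1}(S^L)$ are $L$-invariant subtrees, so by (T2) they contain $S^L$ and $R^L$ respectively; hence $c(R^L)=S^L$. Property (H1) for $h\circ c$ follows from $c(gp)=gc(p)$.

For (H2) let $\eta$ be a natural edge of $R^L$ with endpoints $r_0,r_1$. By (C4), $c(\eta)=[c(r_0),c(r_1)]$. If this is a vertex, $h\circ c$ is constant on $\eta$. Otherwise it suffices, by Lemma~\ref{lem:natural}(a), to show that every interior vertex $v$ of $c(\eta)$ is non-natural in $S^L$. The set $Q=c^{-1}(v)\cap R^L$ is a subtree that contains a vertex of $\eta$ but neither $r_0$ nor $r_1$. Since interior vertices of $\eta$ have valence $2$ in $R^L$, it is a segment or a vertex in the interior of $\eta$. By (C2) and $c(R^L)=S^L$, the edges of $S^L$ at $v$ correspond to the surviving edges of $R^L$ that meet $Q$. These are the two edges of $\eta$ that leave $Q$, so $v$ has valence $2$ in $S^L$. An element of $L$ that fixes $v$ preserves $Q$, hence $\eta$, and is trivial by Lemma~\ref{lem:natural}(b). So $v$ is non-natural.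
\end{proof}

Now we define the position of an element. Let $x\in F\setminus\{1\}$ have no nontrivial power in $L$, and let $S\in\mathcal T$ with $L$ not elliptic in $S$. Let $\omega_S(x)$ be the vertex fixed by $x$ if $x$ is elliptic, and the positive end of its axis if $x$ is hyperbolic. For a vertex $p$ let $[p,\omega_S(x)]$ be the geodesic segment or ray from $p$ to $\omega_S(x)$.

\begin{lemma}\label{lem:position}
There is a unique vertex $p=p_S(x)$ of $S^L$ with $[p,\omega_S(x)]\cap S^L=\{p\}$.
\end{lemma}

\begin{proof}
Let $\omega=\omega_S(x)$ and let $q$ be a vertex of $S^L$. The intersection $[q,\omega]\cap S^L$ is a subtree of $[q,\omega]$ containing $q$. If it is finite, its last vertex has the required property. Suppose it is infinite. Then $x$ is hyperbolic and $S^L$ contains a ray of $A_x$ toward the positive end. For an edge $e$ of that ray, $x^ie\subseteq S^L$ for all $i\geq0$. As $S^L/L$ is finite, $x^ie=lx^je$ for some $i>j$ and $l\in L$. Edge stabilizers in $F$ are trivial, so $x^{i-j}=l\in L$, contrary to the hypothesis on $x$.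

Let $p,p'$ both have the property, and let $m$ be the first vertex of $[p,\omega]$ that lies on $[p',\omega]$. Then $[p,m]\cup[m,p']=[p,p']\subseteq S^L$, so $m$ lies in $S^L$ and on both geodesics; hence $p=m=p'$.
\end{proof}

The hypothesis on $x$ is needed: a hyperbolic element of $L$ has its whole axis in $S^L$, and then no such vertex exists. We call $p_S(x)$ the \emph{position} of $x$. If $x$ fixes a vertex of $S^L$, that vertex is $p_S(x)$, as in Section~\ref{sec:model}.

\begin{lemma}\label{lem:equivariant}
For a collapse $c\colon R\to S$ as in Lemma~\ref{lem:pullback}, $c(p_R(x))=p_S(x)$.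
\end{lemma}

\begin{proof}
Let $p=p_R(x)$ and $\rho=[p,\omega_R(x)]$. By uniqueness in Lemma~\ref{lem:position} it suffices to show that $c(\rho)=[c(p),\omega_S(x)]$ and $c(\rho)\cap S^L=\{c(p)\}$.

By (C4), $c(\rho)$ is a geodesic starting at $c(p)$; we check where it ends. If $x$ fixes a vertex $z$ of $R$, it fixes $c(z)$, so $\omega_S(x)=c(z)$. Let $x$ be hyperbolic in $R$ with axis $A_x$; then $\rho$ and $A_x$ share a ray toward the positive end. If no edge of $A_x$ survives, $c(A_x)$ is a vertex fixed by $x$, so it is $\omega_S(x)$, and $c(\rho)$ ends there. If an edge of $A_x$ survives, so do all its translates by powers of $x$. Then $c(A_x)$ is a line that $x$ translates by a positive distance in the direction inherited from $A_x$; so $x$ is hyperbolic in $S$ with this axis, and $c(\rho)$ is a ray to its positive end.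

Let $y$ be a vertex of $\rho$ with $c(y)\in S^L=c(R^L)$, say $c(y)=c(r)$ with $r$ a vertex of $R^L$. Since $[y,p]$ meets $R^L$ only in $p$ and $[p,r]\subseteq R^L$, the geodesic $[y,r]$ passes through $p$. The fiber over $c(y)$ is a subtree containing $y$ and $r$, so it contains $p$, and $c(y)=c(p)$. Thus $c(p)$ is the only vertex of $c(\rho)$ in $S^L$.
\end{proof}

\begin{proposition}\label{prop:slow}
Let $S_0\sim S_1\sim\dots\sim S_M$ be a chain in $\mathcal T$ with $L$ elliptic in no $S_j$. Let $h_j$ be a height function on $S_j^L$, let $x,x'\in F\setminus\{1\}$ have no nontrivial powers in $L$, and put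
\[
\delta_j=h_j\bigl(p_{S_j}(x)\bigr)-h_j\bigl(p_{S_j}(x')\bigr).
\]
Then $|\delta_0-\delta_M|\le6nCM$.
\end{proposition}

\begin{proof}
Fix $j<M$ and let $c\colon R\to S_j$, $d\colon R\to S_{j+1}$ be collapses with $R\in\mathcal T$. By Lemma~\ref{lem:pullback}, $h_j\circ c$ and $h_{j+1}\circ d$ are height functions on $R^L$; let $k$ be their difference. By Lemma~\ref{lem:equivariant}, $k(p_R(x))-k(p_R(x'))=\delta_j-\delta_{j+1}$, and Lemma~\ref{lem:unique} gives $|\delta_j-\delta_{j+1}|\le6nC$.
\end{proof}

The hypothesis on $L$ excludes the shortcut (D3). It can be met by putting two suitable basis elements into $s$ for each tree of the chain.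

\begin{lemma}\label{lem:pair}
For every $S\in\mathcal T$ there are $y,y'\in\mathcal X$, possibly equal, such that no subgroup of $F$ containing $y$ and $y'$ is elliptic in $S$.
\end{lemma}

\begin{proof}
Otherwise any two elements of $\mathcal X$ fix a common vertex. By (T5) each $y\in\mathcal X$ then fixes a unique vertex and all these vertices coincide, so $F$ fixes a vertex.
\end{proof}

\section{Triangular automorphisms and the proofs of the theorems}\label{sec:twist}

Let $\mathcal X$ be infinite of cardinality $\kappa$. We need automorphisms that, for \emph{every} finite $s\subseteq\mathcal X$, conjugate some basis element $x\notin s$ by an element $g_s\in\langle s\rangle$ with $f(g_s)$ large. Three points need care. The resulting map has to be bijective; we arrange the basis in levels so that it is triangular. The bound $6nCM$ involves the length $M$ of a chain that is unknown when $g_s$ is chosen; since $s$ may be enlarged after the chain is given, we can assume $M\le n$ and choose $g_s$ to beat $6n^2C$. Finally, to obtain $2^\kappa$ cosets we attach $\kappa$ independent switches to the twists.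

Write $\mathcal X=\bigsqcup_{m\geq0}\mathcal X^{(m)}$ with $|\mathcal X^{(m)}|=\kappa$; the elements of $\mathcal X^{(m)}$ have \emph{level} $m$. The levels have nothing to do with the sets $\mathcal X_i$ or $Y_0$. A set of cardinality $\kappa$ has $\kappa$ finite subsets, so for each $m\geq1$ we can fix a bijection
\[
x\longmapsto(s(x),i(x))
\]
from $\mathcal X^{(m)}$ onto the set of pairs $(s,i)$, where $s$ is a finite subset of $\mathcal X^{(0)}\cup\dots\cup\mathcal X^{(m-1)}$ and $i\in\kappa$. Thus the elements of $s(x)$ have smaller level than $x$, and for every finite $s\subseteq\mathcal X$ and $i\in\kappa$ there is $x\in\mathcal X\setminus(\mathcal X^{(0)}\cup s)$ with $s(x)=s$ and $i(x)=i$: take $m\geq1$ larger than all levels occurring in $s$.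

For each finite $s\subseteq\mathcal X$ with $n=|s|\geq2$, order $s$, let $w_s$, $f_s$, $C_s$ be the word, the quasimorphism and the constant of Sections~\ref{sec:qm} and~\ref{sec:height} for $\langle s\rangle$, and let $g_s$ be a power of $w_s$ with
\begin{equation}\label{eq:large}
f_s(g_s)>(6n^2+3)C_s .
\end{equation}
For $E\subseteq\kappa$ let $\varphi_E$ be the endomorphism of $F$ given on $\mathcal X$ by
\[
\varphi_E(x)=\begin{cases}g_{s(x)}^{-1}\,x\,g_{s(x)}&\text{if }x\notin\mathcal X^{(0)},\ |s(x)|\geq2\text{ and }i(x)\in E,\\ x&\text{otherwise.}\end{cases}
\]
Call a finite set $s\subseteq\mathcal X$ \emph{closed} if $s(x)\subseteq s$ for all $x\in s\setminus\mathcal X^{(0)}$. Every finite set is contained in a closed one: add the sets $s(x)$ for the elements $x$ of the highest level, then for those of the next level, and so on; only elements of lower level are added at each stage. Adding finitely many elements of $\mathcal X^{(0)}$ to a closed set leaves it closed.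

\begin{lemma}\label{lem:auto}
Each $\varphi_E$ is an automorphism of $F$, and it maps $\langle s\rangle$ onto itself for every closed $s$.
\end{lemma}

\begin{proof}
List a closed set $s$ as $x_1,\dots,x_n$ by nondecreasing level. Then $\varphi_E(x_j)=g_j^{-1}x_jg_j$ with $g_j\in\langle x_1,\dots,x_{j-1}\rangle$. Let $\tau_j$ be the automorphism of $\langle s\rangle$ that sends $x_j$ to $g_j^{-1}x_jg_j$ and fixes the other $x_i$; its inverse has the same form with $g_j^{-1}$. In $\tau_n\cdots\tau_1$, the factors before $\tau_j$ fix $x_j$ and those after it fix $x_1,\dots,x_j$, so $\tau_n\cdots\tau_1(x_j)=g_j^{-1}x_jg_j$. Hence $\varphi_E$ restricts to an automorphism of $\langle s\rangle$. Every element of $F$ lies in $\langle s\rangle$ for some closed $s$, so $\varphi_E$ is surjective and has trivial kernel.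
\end{proof}

\begin{proposition}\label{prop:distinct}
Let $T=T_{Y_0}$ with $\varnothing\neq Y_0\subsetneq\mathcal X$. If $E\neq E'$, then $\varphi_ET\not\approx\varphi_{E'}T$.
\end{proposition}

\begin{proof}
By symmetry we may assume that there is $i\in E'\setminus E$. Suppose that $\varphi_ET=S_0\sim S_1\sim\dots\sim S_M=\varphi_{E'}T$.

\emph{Choice of $L$, $x$, $x'$.} Choose a closed set $s$ that contains a pair as in Lemma~\ref{lem:pair} for each $S_j$, an element $y_1\in Y_0$ and an element $y_2\in\mathcal X\setminus Y_0$, and that has $n\geq\max(2,M)$ elements. Then $L=\langle s\rangle$ is elliptic in no $S_j$. Put $f=f_s$, $C=C_s$, $g=g_s$. Take $x\in\mathcal X\setminus(\mathcal X^{(0)}\cup s)$ with $s(x)=s$ and $i(x)=i$, and take $x'\in\mathcal X^{(0)}\setminus s$. A nontrivial power of a basis element outside $s$ is a reduced word in a letter outside $s$, so $x,x'$ have no nontrivial powers in $L$. By definition,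
\[
\varphi_E(x)=x,\qquad\varphi_{E'}(x)=g^{-1}xg,\qquad\varphi_E(x')=\varphi_{E'}(x')=x'.
\]
Choose height functions $h_j$ on $S_j^L$ by Lemma~\ref{lem:exist}, and let $\delta_j$ be as in Proposition~\ref{prop:slow}.

\emph{The minimal subtrees at the two ends of the chain.} Let $a,b$ be the adjacent vertices of $T$ with stabilizers $\langle Y_0\rangle$ and $\langle\mathcal X\setminus Y_0\rangle$. In the action on $T$, each $y\in\mathcal X$ fixes a unique vertex $z_y$, and $z_y\in\{a,b\}$. Since $z_{y_1}=a\neq b=z_{y_2}$, the group $L$ is not elliptic in $T$, and $a,b\in T^L$ by (T5). By Lemma~\ref{lem:auto}, $\varphi_E^{-1}(L)=L=\varphi_{E'}^{-1}(L)$, so $T$, $S_0$ and $S_M$, which have the same underlying tree, have the same $L$-invariant subtrees. Hence $S_0^L=S_M^L=T^L$ as subtrees. The edge $[a,b]$ lies in a natural edge of $S_0^L$ and of $S_M^L$, so (H2) gives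
\begin{equation}\label{eq:near}
|h_j(z_x)-h_j(z_{x'})|\le C\qquad(j=0,M).
\end{equation}

\emph{The tree $S_0$.} Here $x$ and $x'$ act as $\varphi_E^{-1}(x)=x$ and $\varphi_E^{-1}(x')=x'$ act on $T$. Their positions are $z_x$ and $z_{x'}$, and $|\delta_0|\le C$ by \eqref{eq:near}.

\emph{The tree $S_M$.} Again $p_{S_M}(x')=z_{x'}$. Let $u=\varphi_{E'}^{-1}(g)\in L$. Then $\varphi_{E'}(uxu^{-1})=g\cdot g^{-1}xg\cdot g^{-1}=x$, so $x$ acts on $S_M$ as $uxu^{-1}$ acts on $T$ and fixes $uz_x\in T^L$. In terms of the action $\circ$ on $S_M$ this vertex is $g\circ z_x$. By (H1) for $h_M$ and \eqref{eq:near},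
\[
|\delta_M-f(g)|\le|h_M(g\circ z_x)-h_M(z_x)-f(g)|+|h_M(z_x)-h_M(z_{x'})|\le2C .
\]

\emph{Conclusion.} By Proposition~\ref{prop:slow} and $M\le n$,
\[
f(g)\le|\delta_M|+2C\le|\delta_0|+6nCM+2C\le(6n^2+3)C ,
\]
which contradicts \eqref{eq:large}.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}]
Let $\mathcal X$ be infinite of cardinality $\kappa$. By Proposition~\ref{prop:distinct} the cosets $\varphi_E\Sigma$, $E\subseteq\kappa$, are distinct, so $|\Gamma:\Sigma|\geq2^\kappa$. An automorphism is determined by its restriction $\mathcal X\to F$, and $|F|=\kappa$, so $|\Gamma|\le\kappa^\kappa=2^\kappa$. Hence $|\Gamma|=2^\kappa$ and every subgroup of $\Sigma$ has index $2^\kappa$ in $\Gamma$. By Lemma~\ref{lem:sigma} this applies to $\widehat H$, which proves Theorem~\ref{thm:strong}(a), and to $H$ when $\mathcal X_1,\mathcal X_2\neq\varnothing$, which proves Theorem~\ref{thm:main}.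

For Theorem~\ref{thm:strong}(b), if $\mathcal X_1=\varnothing$, then $U_1=1$ and $U_2*W=F$, so $A=\Gamma$; if $\mathcal X_2=\varnothing$, then $U_2=1$ and $U_1*W=F$, so $B=\Gamma$. Let $\mathcal X_1,\mathcal X_2\neq\varnothing$. If $\mathcal X$ is infinite, then $H\neq\Gamma$ by Theorem~\ref{thm:main}, and if $\mathcal X$ is finite, Proposition~\ref{prop:finite} applies.
\end{proof}

\begin{remark}
Since $\varphi_\varnothing$ is the identity, $\varphi_E\notin\widehat H$ for every nonempty $E\subseteq\kappa$. Each $\varphi_E$ sends every basis element to a conjugate of itself, so it induces the identity on the abelianization of $F$: the obstruction is invisible there.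
\end{remark}

\begin{thebibliography}{9}

\bibitem{CM}
Culler and Morgan, \emph{Proc. LMS} (1987).

\bibitem{Serre}
Serre, \emph{Trees}.

\bibitem{Tolstykh}
Vladimir Tolstykh, \emph{The automorphism groups of relatively free groups of infinite rank}, arXiv:0807.4343 (2008).

\end{thebibliography}
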